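# A charge 7 instanton on the degree 5 Fano threefold for which every line jumps

We work over $\mathbb C$ throughout. For a vector space $V$, $\mathbb P(V)$ is the space of one-dimensional subspaces of $V$, so sections of $\mathcal O(1)$ are elements of $V^*$. For a bundle $E$ and a curve $L$, we write $E_L$ or $E_{|L}$ for the restriction.

## 1. Two conditions on a projective line

Let $L=\mathbb P^1$, let $p_1\ne p_2$ be two points of $L$, and let $\ell_1,\ell_2$ be nonzero linear functionals on $\mathbb C^2$. Consider pairs $(w_1,w_2)$ of sections of $\mathcal O_L(1)$, and impose $\ell_1(w_1,w_2)=0$ at $p_1$ and $\ell_2(w_1,w_2)=0$ at $p_2$. This defines a rank 2 bundle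
$$K=\ker\bigl(\mathcal O_L(1)^2\to \mathbb C_{p_1}\oplus\mathbb C_{p_2}\bigr),\qquad \deg K=2-2=0 .$$
By Grothendieck's theorem $K\cong\mathcal O_L(j)\oplus\mathcal O_L(-j)$ for some $j\ge 0$. Which $j$?

We have $h^0(K(-1))=h^0(\mathcal O_L(j-1))+h^0(\mathcal O_L(-j-1))=j$. On the other hand, $K(-1)\subset\mathcal O_L^2$, so a section of $K(-1)$ is a constant vector $v\in\mathbb C^2$ with $\ell_1(v)=\ell_2(v)=0$. Hence

* if $\ell_1,\ell_2$ are independent, $j=0$. For instance, with $\ell_1(w)=w_1$ and $\ell_2(w)=w_2$ we get $K=\mathcal O_L(1)(-p_1)\oplus\mathcal O_L(1)(-p_2)\cong\mathcal O_L\oplus\mathcal O_L$;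
* if they are proportional, $j=1$. For instance, with $\ell_1(w)=\ell_2(w)=w_1$ we get $K=\mathcal O_L(1)(-p_1-p_2)\oplus\mathcal O_L(1)=\mathcal O_L(-1)\oplus\mathcal O_L(1)$.

A general pair of functionals is independent, so $j=0$ is the expected case, and $j=1$ is a coincidence.

Now let $Y$ be a threefold with hyperplane class $H$, and let $D\subset Y$ be a surface in $|2H|$. Let a functional on $\mathbb C^2$ vary over the points of $D$, and let $E\subset\mathcal O_Y(1)^2$ be the kernel of the resulting map onto a sheaf on $D$. A line $L\subset Y$ in general position meets $D$ in two points, and $E_L$ is a bundle $K$ as above, with one pair of functionals for each line. The coincidence can be forced on every line in a silly way: take the same functional $w_1$ at all points of $D$. Then $E=\mathcal O_Y(-1)\oplus\mathcal O_Y(1)$, which is of no interest, since it is a direct sum with a summand of positive degree. Can the coincidence happen on every line when $E$ has no such summand, or more precisely when $E$ is stable? This is the question of these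 notes.

## 2. Instantons, jumping lines, and the two theorems

Let $Y$ be a smooth Fano threefold of index 2 with $\operatorname{Pic}Y=\mathbb ZH$, where $H$ is the ample generator, $K_Y=-2H$, and $d=H^3$.

**Definition.** An *instanton of charge $n$* on $Y$ is a stable vector bundle $E$ of rank 2 with $c_1(E)=0$, $c_2(E)=n$ (that is, $n$ times the class of a line), such that
$$H^1(Y,E(-1))=0 .$$

The twist $\mathcal O_Y(-1)$ is the square root of $K_Y$. The definition generalizes mathematical instantons on $\mathbb P^3$, where the condition is $H^1(\mathbb P^3,E(-2))=0$. To see what the condition says, note that $c_1(E)=0$ and rank 2 give $E\cong E^*$, so Serre duality gives $h^k(E(-1))=h^{3-k}(E(-1))$. Stability gives $h^0(E(-1))=0$, hence $h^3=0$ as well. So for a stable $E$ with $c_1=0$ the instantonic condition says that $E(-1)$ has no cohomology at all.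

**Definition.** A *line* on $Y$ is a smooth rational curve $L$ with $H\cdot L=1$. Lines are parameterized by the Hilbert scheme $F(Y)$. For an instanton $E$ we have $E_{|L}\cong\mathcal O_L(i)\oplus\mathcal O_L(-i)$ with $i\ge0$. The line is *jumping* (an *$i$-jumping* line) if $i>0$.

As in Section 1, $i=h^0(E_L(-1))$. So by semicontinuity the jumping lines form a closed subset of $F(Y)$, and the non-jumping ones form an open subset.

Two unstable bundles illustrate the definitions. The bundle $\mathcal O_Y\oplus\mathcal O_Y$ has no jumping line. The bundle $\mathcal O_Y(1)\oplus\mathcal O_Y(-1)$ has every line jumping. Both satisfy the vanishing in the definition of an instanton, since $H^1(\mathcal O_Y)$, $H^1(\mathcal O_Y(-1))$ and $H^1(\mathcal O_Y(-2))\cong H^2(\mathcal O_Y)^*$ vanish by Kodaira. So if something prevents a generic line from jumping, it has to be stability.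

**Conjecture** (Alexander Kuznetsov, "Instanton bundles on Fano threefolds", arXiv:1203.3975 (2012)). For any instanton $E$ on $Y$ a generic line is not jumping. That is, the lines $L$ with $E_{|L}\cong\mathcal O_L\oplus\mathcal O_L$ form a dense open subset of $F(Y)$.

The conjecture is false, and we shall see exactly in which charge it first fails on the threefold with $d=5$.

**Theorem 1.** Let $Y$ be the index 2 Fano threefold with $\operatorname{Pic}Y=\mathbb ZH$, $H^3=5$. For every binary quartic $\gamma$ with four distinct roots there is an instanton $E$ of charge $7$ on $Y$ (explicit, in Section 6) such that all lines of $Y$ are jumping for $E$, and $E_{|L}\cong\mathcal O_L(1)\oplus\mathcal O_L(-1)$ for all $L$ in a non-empty open subset of $F(Y)$.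

**Theorem 2.** Let $E$ be a stable rank 2 bundle on the same $Y$ with $c_1=0$, $c_2=n$ (no instantonic condition). If the generic line is $i$-jumping with $i\ge1$, then $n\ge3i^2+2i$ and $n\ge7$. So on this $Y$ the conjecture holds for all charges $n\le6$ and fails for $n=7$.

Nothing is claimed here about $d\ne5$, nor about which charges $n\ge8$ admit counterexamples on this $Y$.

**Textbook facts.** We shall use the following.

*Depth.* Let $A$ be a regular local ring of dimension 3 and let $M\neq 0$ be a finitely generated module. By Auslander–Buchsbaum, $\operatorname{pd}M+\operatorname{depth}M=3$. If $\operatorname{pd}M\le1$, the kernel of any surjection from a free module onto $M$ is free. If $\operatorname{pd}M= 2$, it is not free. For $0\to M'\to M\to M''\to0$ with $M',M''\neq0$ we have $\operatorname{depth}M'\ge\min(\operatorname{depth}M,\operatorname{depth}M''+1)$. If moreover $\operatorname{depth}M\ge2$ and $M''\ne0$ has finite length, then $H^0_{\mathfrak m}(M')\subset H^0_{\mathfrak m}(M)=0$, while $H^1_{\mathfrak m}(M')\cong H^0_{\mathfrak m}(M'')=M''\ne0$.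 So $\operatorname{depth}M'=1$. Depth does not change under completion, nor when a module that is finite over a local $A$-algebra $A'$, itself finite over $A$, is viewed over $A$ instead of $A'$.

*Euler characteristics on $Y$.* The polynomial $\chi(\mathcal O_Y(t))$ is cubic with leading coefficient $d/6$. By Serre duality $\chi(\mathcal O_Y(t))=-\chi(\mathcal O_Y(-2-t))$, so it is odd in $t+1$. Also $\chi(\mathcal O_Y)=1$. Hence $\chi(\mathcal O_Y(t))=\frac d6(t+1)^3+(1-\frac d6)(t+1)$, and $\chi(\mathcal O_Y(1))=d+2$. By Kodaira vanishing $h^0(\mathcal O_Y(1))=d+2$ and $H^1(\mathcal O_Y)=0$. For a rank 2 bundle $E$ with $c_1=0$ the Chern character is $2-c_2$ (its degree 3 part vanishes), so Riemann–Roch gives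
$$\chi(E)=2\chi(\mathcal O_Y)-c_2(E)\cdot\tfrac12c_1(T_Y)=2-c_2(E)\cdot H=2-n .$$

*Stability.* A saturated rank 1 subsheaf of a rank 2 bundle on $Y$ is reflexive, hence a line bundle $\mathcal O_Y(e)$, and the quotient is $I_{Y'}(c_1-e)$ with $\operatorname{codim}Y'\ge2$. If $c_1(E)=0$, then $E$ is stable if and only if every such $e$ is negative. This holds as soon as $H^0(E)=0$, because $e\ge0$ would give $0\ne H^0(\mathcal O_Y(e))\subset H^0(E)$.

## 3. Binary sextics and the threefold of degree 5

Let $S_k$ be the space of binary forms of degree $k$ in $x,y$, with its action of $SL_2$. By Mukai–Umemura (*Minimal rational threefolds*, LNM 1016, 1983), the closure $Y\subset\mathbb P(S_6)=\mathbb P^6$ of the $SL_2$-orbit of $[xy(x^4-y^4)]$ is a smooth Fano threefold with $\operatorname{Pic}Y=\mathbb ZH$, $\mathcal O_Y(1)=\mathcal O_{\mathbb P^6}(1)|_Y$, $K_Y=-2H$, $H^3=5$. By Iskovskikh it is the unique one with $d=5$. From now on $Y$ is this threefold. By Section 2, $h^0(\mathcal O_Y(1))=7$.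

**Some lines.** For independent $a,b\in S_1$ put $L_{ab}=\mathbb P\langle a^5b,ab^5\rangle$. The torus $\operatorname{diag}(t,t^{-1})$ moves $xy(x^4-y^4)$ to $xy(t^4x^4-t^{-4}y^4)$, so its orbit is $\{[xy(cx^4+c'y^4)]:cc'\neq0\}$. Taking the closure, $L_{xy}\subset Y$. Every pair of independent forms $a,b$ is the image of $x,y$ under $GL_2$, and scalars act trivially on $\mathbb P(S_6)$. So all $L_{ab}\subset Y$.

**A surface.** Let $\Sigma=\mathbb P(S_1)\times\mathbb P(S_1)$, let $\nu:\Sigma\to Y$ be $\nu(a,b)=[a^5b]$, and let $D=\nu(\Sigma)$. Let $\Delta\subset\Sigma$ be the diagonal and $\Gamma=\nu(\Delta)=\{[a^6]\}$. The curve $\Gamma$ is a rational normal sextic and spans $\mathbb P^6$. Hence the restriction $S_6^*\to H^0(\mathcal O_Y(1))$ is injective, and bijective because both sides have dimension 7. So *sections of $\mathcal O_Y(1)$ are linear forms on $S_6$, and such a form vanishing on $\Gamma$ is zero.*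

Since $\nu^*\mathcal O_Y(1)=\mathcal O(5,1)$ is ample, $\nu$ is finite. By unique factorization $\nu$ is injective and $\nu^{-1}(\Gamma)=\Delta$. Hence $D\cdot H^2=\int_\Sigma c_1(\mathcal O(5,1))^2=10$, and as $H^3=5$ this gives $D\sim2H$.

*Away from $\Gamma$.* The group $SL_2$ acts transitively on $\Sigma\setminus\Delta$, so we may look at $(x,y)$. To first order in $\alpha,\beta$,
$$(x+\alpha y)^5(y+\beta x)= x^5y+5\alpha x^4y^2+\beta x^6+\cdots,$$
so the differential of $\nu$ is injective. Thus over $Y\setminus\Gamma$ the map $\nu$ is finite, unramified and injective. By Nakayama $\mathcal O_Y\to\nu_*\mathcal O_\Sigma$ is surjective there, $\nu_*\mathcal O_\Sigma=\mathcal O_D$, and $D\setminus\Gamma\cong\Sigma\setminus\Delta$ is smooth.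

*At $\Gamma$.* By homogeneity it suffices to study the point $[x^6]$. In the chart of forms $F=x^6+\sum_{k\ge1}c_kx^{6-k}y^k$ we use new coordinates: $z=c_1/6$, and $c_k'$ = the coefficient of $x^{6-k}y^k$ in $F(x-zy,y)$, for $2\le k\le6$. This is a (triangular) polynomial automorphism of the chart. On $\Sigma$ near $(x,x)$ write $a=x+\alpha y$, $b=x+\beta y$. For $F=a^5b$ we have $c_1=5\alpha+\beta$, so the linear substitution
$$\alpha=z+\varepsilon,\qquad\beta=z-5\varepsilon$$
gives coordinates $z,\varepsilon$ on $\Sigma$ with $\nu^*z=z$. Moreover $F(x-zy,y)=(x+\varepsilon y)^5(x-5\varepsilon y)$, so $\nu^*c_k'=e_k\varepsilon^k$ with $e_2=10-25=-15$ and $e_3=10-50=-40$. Put $\widetilde R=\mathbb C[[z,\varepsilon]]$, which is $(\nu_*\mathcal O_\Sigma)^\wedge$ because $(x,x)$ is the only point over $[x^6]$. The image of the completed local ring $\widehat{\mathcal O}_Y$ in $\widetilde R$ contains $z,\varepsilon^2,\varepsilon^3$ and is topologically generated by $z$ and multiples of $\varepsilon^k$, $k\ge2$. So it is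
$$R=\mathbb C[[z]]\oplus\varepsilon^2\,\mathbb C[[z,\varepsilon]].\tag{1}$$
In words, $D$ has a cusp along $\Gamma$: a function on $\Sigma$ descends if and only if it has no term linear in $\varepsilon$. Finally, $\Gamma=\{c_k'=0,\ k\ge2\}$ in this chart.

Write $a=a_0x+a_1y$, $b=b_0x+b_1y$, and let $s=a_0b_1-a_1b_0\in H^0(\Sigma,\mathcal O(1,1))$. Its divisor is $\Delta$, and near $(x,x)$ (with $a_0=b_0=1$) we have $s=\beta-\alpha=-6\varepsilon$.

**How $L_{ab}$ meets $D$.** The point $[ab(a^4-b^4)]\in L_{ab}$ has six distinct roots, so $L_{ab}\not\subset D$. We have $L_{ab}\cdot D=2$, and $L_{ab}$ contains the two distinct points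
$$p_1=\nu(a,b),\qquad p_2=\nu(b,a)$$
of $D\setminus\Gamma$. So it meets $D$ exactly there, transversally. The two points are exchanged by the swap $(a,b)\mapsto(b,a)$ of $\Sigma$.

## 4. Symmetric functionals of bidegree $(1,1)$ fail at one point

By Section 1 we want a functional at each point of $D$ that takes proportional values at $\nu(a,b)$ and $\nu(b,a)$. The swap tells us how: take two forms $f_1,f_2\in H^0(\Sigma,\mathcal O(k,k))$ that are symmetric in $(a,b)$ and have no common factor, and put
$$\rho:\mathcal O_Y^2\to\nu_*\mathcal O_\Sigma(k,k),\quad (w_1,w_2)\mapsto f_1\,\nu^*w_1+f_2\,\nu^*w_2,\qquad\mathcal Q=\operatorname{im}\rho,\qquad E=(\ker\rho)\otimes\mathcal O_Y(1).$$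
At $\nu(a,b)$ the functional is $(f_1(a,b),f_2(a,b))$, which is the same at $\nu(b,a)$. We need $E$ to be a stable vector bundle.

*The case $k=0$.* The forms are constants, and after a change of basis of $\mathbb C^2$ the functional is $w_1$. Then $\ker\rho\supset0\oplus\mathcal O_Y$, so $E\supset\mathcal O_Y(1)$ and $E$ is not stable.

*The case $k\ge1$, common zeros off $\Delta$.* Two forms of bidegree $(k,k)$ without common factor have $2k^2>0$ common zeros, counted with multiplicity. Suppose one of them lies off $\Delta$, over a point $p\in D\setminus\Gamma$. There $\mathcal Q_p$ is the ideal $(f_1,f_2)\subset\mathcal O_{D,p}$, which is proper of finite colength in a ring of depth 2. So $\operatorname{depth}\mathcal Q_p=1$ and $\operatorname{pd}\mathcal Q_p=2$, and $E$ is not locally free at $p$. *All common zeros have to lie on $\Delta$.*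

*The case $k=1$.* A symmetric form of bidegree $(1,1)$ is a linear form in the coefficients $a_0b_0$, $a_0b_1+a_1b_0$, $a_1b_1$ of the quadratic form $ab$. Two independent ones vanish together exactly when $ab$ is a certain $q_0\in\mathbb P(S_2)$. To have all common zeros on $\Delta$ we need $q_0$ to be a square, and by homogeneity we may take $q_0=x^2$. Then $f_1=a_1b_1$ and $f_2=a_0b_1+a_1b_0$ up to a change of basis, and the only common zero is $(x,x)$. In the coordinates of Section 3,
$$f_2=\alpha+\beta=2(z-2\varepsilon),\qquad f_1=\alpha\beta=(z-2\varepsilon)^2-9\varepsilon^2 .$$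
Consider a nearby point $z=z_0\ne0$, $\varepsilon=0$ of $\Delta$, where the local rings have the form (1) with $z$ replaced by $z-z_0$. There $f_2$ is a unit and $f_1/f_2=\frac z2-\varepsilon+O(\varepsilon^2)$. So $\widehat{\mathcal Q}=f_2\bigl(R+\tfrac{f_1}{f_2}R\bigr)$, and the bracket contains $\varepsilon\,\mathbb C[[z-z_0]]$ modulo $\varepsilon^2\widetilde R\subset R$. Hence the bracket is $\widetilde R$, and $\widehat{\mathcal Q}=\widetilde R$. Off $\Gamma$ we also have $\mathcal Q=\nu_*\mathcal O_\Sigma(1,1)$, as there are no common zeros. But at $[x^6]$ both forms lie in the maximal ideal of $\widetilde R$, so $\widehat{\mathcal Q}\ne\widetilde R$. Thus $\nu_*\mathcal O_\Sigma(1,1)/\mathcal Q$ is nonzero of finite length, $\operatorname{depth}\widehat{\mathcal Q}=1$, and again $E$ is not a bundle.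

So $k=1$ fails in all cases, and we see precisely why: the defect $\nu_*\mathcal O_\Sigma(k,k)/\mathcal Q$ sits at a single point, and finite length is fatal for depth. A defect spread evenly along the whole curve $\Gamma$ would have depth 1, which is harmless.

## 5. The pair $(s^2,g)$

To spread the defect along $\Gamma$, let $f_1$ vanish on all of $\Delta$. Then $f_1=s\cdot f$ with $f$ antisymmetric, so $f$ also vanishes on $\Delta$ and $s^2\mid f_1$. The smallest choice is $f_1=s^2$, $k=2$, and with it the common zeros lie on $\Delta$ automatically.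

Let $g\in H^0(\Sigma,\mathcal O(2,2))$ be symmetric, with $\gamma:=g|_\Delta$ a binary quartic with four distinct roots. Every $\gamma$ occurs. Indeed, symmetric $(2,2)$-forms have dimension 6, and those vanishing on $\Delta$ are, by the argument just given, the multiples of $s^2$. So the restriction to $\Delta$ has rank 5 and is onto the binary quartics. Example: $g=a_0^2b_0^2+a_1^2b_1^2$, with $\gamma=a_0^4+a_1^4$.

## 6. The bundle $E$ and its charge

Define
$$\rho:\mathcal O_Y^{2}\to\nu_*\mathcal O_\Sigma(2,2),\quad (w_1,w_2)\mapsto s^2\,\nu^*w_1+g\,\nu^*w_2,\qquad \mathcal Q=\operatorname{im}\rho,\qquad E=(\ker\rho)\otimes\mathcal O_Y(1).$$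

**Claim A.** $E$ is a rank 2 vector bundle with $c_1(E)=0$, and there is an exact sequence
$$0\to\nu_*\mathcal O_\Sigma\xrightarrow{\ s^2\ }\mathcal Q\to\mathcal O_\Gamma\to0.\tag{2}$$

*Proof.* **Step A1: off $\Gamma$.** We check that $\mathcal Q$ has projective dimension 1 over $D\setminus\Gamma$. There $s$ is invertible and $\mathcal O_Y\to\nu_*\mathcal O_\Sigma$ is onto, so $\rho$ is onto and $\mathcal Q=\nu_*\mathcal O_\Sigma(2,2)$. This is locally isomorphic to $\mathcal O_D$, which has projective dimension 1. Off $D$ we have $\mathcal Q=0$.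

**Step A2: computing $\widehat{\mathcal Q}$ at a point of $\Gamma$.** We want an explicit description of $\mathcal Q$ inside $\nu_*\mathcal O_\Sigma(2,2)$. By homogeneity take the point $[x^6]$: the group moves $g$ to another symmetric form whose diagonal restriction has distinct roots. Trivialize $\mathcal O(2,2)$ by $a_0=b_0=1$, and write $\gamma(z)$ for the value of $\gamma$ at $x+zy$. A symmetric polynomial in $\alpha,\beta$ has the form $G(\alpha+\beta,(\alpha-\beta)^2)$. Restricting $g=G$ to $\alpha=\beta=z$ gives $G(2z,0)=\gamma(z)$. Since $\alpha+\beta=2z-4\varepsilon$ and $(\alpha-\beta)^2=36\varepsilon^2$,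
$$g=\gamma(z-2\varepsilon)+O(\varepsilon^2)=g_0+g_1\varepsilon+O(\varepsilon^2),\qquad g_0=\gamma(z),\quad g_1=-2\gamma'(z).$$
As $\gamma$ has simple roots, $g_0$ and $g_1$ do not both vanish at $z=0$, so $(g_0,g_1)$ is the unit ideal of $\mathbb C[[z]]$.

Completion is exact and $s^2=36\varepsilon^2$, so $\widehat{\mathcal Q}=\varepsilon^2R+gR$. By (1) it contains $\varepsilon^2R=\varepsilon^2\mathbb C[[z]]+\varepsilon^4\widetilde R$. Only the $\varepsilon^3$-terms are missing from $\varepsilon^2\widetilde R$, and $g$ supplies them: for $f\in\mathbb C[[z]]$ the elements $\varepsilon^2f,\varepsilon^3f$ lie in $R$, and modulo $\varepsilon^2R$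
$$g\,\varepsilon^2f\equiv g_1f\,\varepsilon^3,\qquad g\,\varepsilon^3f\equiv g_0f\,\varepsilon^3 .$$
Since $(g_0,g_1)=(1)$, $\widehat{\mathcal Q}\supset\varepsilon^3\mathbb C[[z]]$, hence $\widehat{\mathcal Q}\supset\varepsilon^2\widetilde R$. As $gR=g\,\mathbb C[[z]]+g\,\varepsilon^2\widetilde R$, we conclude
$$\widehat{\mathcal Q}=\varepsilon^2\widetilde R+\mathbb C[[z]]\,g .$$

**Step A3: depth.** We deduce that $E$ is a bundle. From Step A2,
$$\widetilde R/\widehat{\mathcal Q}\cong\bigl(\mathbb C[[z]]\oplus\mathbb C[[z]]\varepsilon\bigr)\big/\mathbb C[[z]]\,(g_0+g_1\varepsilon).$$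
The vector $(g_0,g_1)$ is unimodular, so this is free of rank 1 over $\mathbb C[[z]]$. The ring $\widehat{\mathcal O}_Y$ acts on it through $R/\varepsilon^2\widetilde R=\mathbb C[[z]]$, so it has depth 1. As $\widetilde R$ has depth 2, the depth lemma gives $\operatorname{depth}\widehat{\mathcal Q}\ge\min(2,1+1)=2$, and equality holds since $\dim\widehat{\mathcal Q}=2$. By Auslander–Buchsbaum $\operatorname{pd}\mathcal Q=1$ at $[x^6]$. Together with Step A1, $\ker\rho$ is locally free of rank 2 everywhere. Off the curve $\Gamma$, $\mathcal Q$ is a line bundle on $D$, so $c_1(\mathcal Q)=[D]=2H$, $c_1(\ker\rho)=-2H$ and $c_1(E)=-2H+2H=0$.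

**Step A4: the sequence (2).** We have shown $s^2\nu_*\mathcal O_\Sigma\subset\mathcal Q$ off $\Gamma$ (Step A1) and at $\Gamma$ (where it says $\varepsilon^2\widetilde R\subset\widehat{\mathcal Q}$, and inclusion can be tested after completion). The quotient $\mathcal Q/s^2\nu_*\mathcal O_\Sigma$ lies in $\nu_*\mathcal O_\Sigma(2,2)/s^2\nu_*\mathcal O_\Sigma=\nu_*\bigl(\mathcal O(2,2)|_{2\Delta}\bigr)$ and is the image of $\mathcal O_Y\to\nu_*(\mathcal O(2,2)|_{2\Delta})$, $w\mapsto g\,\nu^*w$. We compute the kernel of this map. The ideal $I_\Gamma$ is generated near $[x^6]$ by the $c_k'$, which pull back into $\varepsilon^2\widetilde R$, so $I_\Gamma$ is in the kernel. Conversely, if $g\,\nu^*w$ vanishes on $2\Delta$, then it vanishes on $\Delta\cong\Gamma$, so $\gamma\cdot w|_\Gamma=0$, hence $w|_\Gamma=0$ and $w\in I_\Gamma$. So the image is $\mathcal O_Y/I_\Gamma=\mathcal O_\Gamma$. $\square$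

**Claim B (stability).** $H^0(E)=0$; hence $E$ is stable.

*Proof.* By Section 3, a section of $E$ is a pair of linear forms $w_1,w_2$ on $S_6$ with
$$s^2(a,b)\,w_1(a^5b)+g(a,b)\,w_2(a^5b)=0\qquad\text{for all }a,b.$$
Put $a=b$: $\gamma(a)\,w_2(a^6)=0$. So $w_2$ vanishes on $\Gamma$ and $w_2=0$. Then $w_1(a^5b)=0$ whenever $s(a,b)\ne0$, hence for all $a,b$. In particular $w_1(a^6)=0$, and $w_1=0$. Stability follows by the criterion in Section 2. $\square$

**Claim C (instantonic condition).** $H^1(Y,E(-1))=0$.

*Proof.* From $0\to E(-1)\to\mathcal O_Y^2\to\mathcal Q\to0$ and $H^1(\mathcal O_Y)=0$ we get $H^1(E(-1))=\operatorname{coker}(\mathbb C^2\to H^0(\mathcal Q))$. By (2), $h^0(\mathcal Q)\le h^0(\mathcal O_\Sigma)+h^0(\mathcal O_\Gamma)=2$. The basis of $\mathbb C^2$ maps to $s^2$ and $g$, which are independent because $s^2|_\Delta=0\ne g|_\Delta$. So the map is an isomorphism. $\square$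

**Claim D.** $c_2(E)=7$.

*Proof.* Twist (2) by $\mathcal O_Y(1)$. By the projection formula $\nu_*\mathcal O_\Sigma\otimes\mathcal O_Y(1)=\nu_*\mathcal O(5,1)$, with $\chi=6\cdot2=12$. Also $\mathcal O_\Gamma(1)\cong\mathcal O_{\mathbb P^1}(6)$, with $\chi=7$. Hence $\chi(E)=2\chi(\mathcal O_Y(1))-\chi(\mathcal Q(1))=14-12-7=-5$. Riemann–Roch says $\chi(E)=2-n$, so $n=7$. $\square$

**Claim E (jumping).** $E_{|L_{ab}}\cong\mathcal O(1)\oplus\mathcal O(-1)$ for all independent $a,b$.

*Proof.* Let $L=L_{ab}$. By Section 3, $L$ meets $D$ transversally in the two points $p_1=\nu(a,b)$, $p_2=\nu(b,a)$, off $\Gamma$. Near them $\mathcal Q\cong\mathcal O_D$, and the local equation of $D$ is not a zero divisor on $\mathcal O_L$, so $\mathrm{Tor}_1(\mathcal Q,\mathcal O_L)=0$. Thus we may restrict $0\to E\to\mathcal O_Y(1)^2\to\mathcal Q(1)\to0$ to $L$: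
$$0\to E_{|L}\to\mathcal O_L(1)^2\to\mathbb C_{p_1}\oplus\mathbb C_{p_2}\to0 .$$
We are in the situation of Section 1. Up to nonzero scalars the functional at $p_1$ is $s^2(a,b)w_1+g(a,b)w_2$, and the one at $p_2$ is $s^2(b,a)w_1+g(b,a)w_2$. By symmetry of $s^2$ and $g$ both are values of the *same* constant-coefficient map
$$\theta=s^2(a,b)\,w_1+g(a,b)\,w_2:\ \mathcal O_L(1)^2\to\mathcal O_L(1),$$
which is surjective since $s(a,b)\ne0$. So $E_{|L}=\theta^{-1}\bigl(\mathcal O_L(1)(-p_1-p_2)\bigr)$, that is,
$$0\to\mathcal O_L(1)=\ker\theta\to E_{|L}\to\mathcal O_L(-1)\to0 .$$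
This splits, because $H^1(\mathcal O_L(2))=0$. $\square$

## 7. The lines $L_{ab}$ fill an open subset of $F(Y)$: proof of Theorem 1

**Step 1: $F(Y)$ is smooth of dimension 2 at $L_{ab}$.** By homogeneity let $L=L_{xy}$ and $u=[xy(x^4-y^4)]\in L$. The orbit $SL_2u$ is open in $Y$, so $\mathfrak{sl}_2\to T_{Y,u}$ is onto, and the vector fields from $\mathfrak{sl}_2$ generate $N_{L/Y}$ at $u$. So $N_{L/Y}$ is generically globally generated, and both its summands have degree $\ge0$. Its degree is $-K_Y\cdot L-2=0$. Hence $N_{L/Y}\cong\mathcal O_L^2$, $h^0=2$, $h^1=0$, and $F(Y)$ is smooth of dimension 2 at $[L]$.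

**Step 2: the set $\{[L_{ab}]\}$ is open.** It is a single $SL_2$-orbit in $F(Y)$. It has dimension 2, since $L_{ab}\cap D=\{[a^5b],[ab^5]\}$ determines $\{a,b\}$. An orbit is open in its closure. Here the closure is irreducible of dimension 2, so near $[L]$ it is all of the smooth surface $F(Y)$. So the orbit contains a neighborhood of $[L]$, and by homogeneity it is open.

By Claim E, the non-jumping lines of $E$ miss this non-empty open set, so they are not dense: *the conjecture is false*.

**Step 3: all lines jump.** By Furushima–Nakayama (*The family of lines on the Fano threefold $V_5$*, Nagoya Math. J. 116, 1989), $F(Y)\cong\mathbb P(S_2)=\mathbb P^2$, with $q=ab$ corresponding to $L_{ab}$ and $q=a^2$ to the tangent line $\mathbb P\langle a^6,a^5b\rangle$ of $\Gamma$. So the $L_{ab}$ are dense in $F(Y)$. The condition $h^0(E_{|L}(-1))\ge1$ is closed and holds on this dense set, so it holds for every line. With Claims A–E this proves Theorem 1. $\blacksquare$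

## 8. Apolar quadratic forms and the universal line

The rest of the notes proves Theorem 2. We need an explicit universal family of lines, together with some algebra of binary quadratic forms.

**Definition.** For $q=Ax^2+2Bxy+Cy^2$ and $q'=A'x^2+2B'xy+C'y^2$ put
$$\langle q,q'\rangle=AC'+CA'-2BB',\qquad \{f,f'\}=f_xf'_y-f_yf'_x .$$
The forms $q,q'$ are *apolar* if $\langle q,q'\rangle=0$.

Both operations are $SL_2$-invariant (the first polarizes the discriminant, the second is the Jacobian), and $\langle\,,\rangle$ is nondegenerate. Expanding,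
$$\{q,q'\}=4(AB'-BA')x^2+4(AC'-CA')xy+4(BC'-CB')y^2,\tag{3}$$
and therefore
$$\langle\{q,q'\},q''\rangle=4\det\begin{pmatrix}A&B&C\\A'&B'&C'\\A''&B''&C''\end{pmatrix}.\tag{4}$$
So this trilinear form is alternating, $\{\,,\}:\Lambda^2S_2\to S_2$ is an isomorphism, and for independent $q_1,q_2$ the form $\{q_1,q_2\}$ spans the orthogonal complement $\langle q_1,q_2\rangle^\perp$.

*Example.* The forms $xy$, $x^2+y^2$, $x^2-y^2$ are pairwise apolar, and their product is $xy(x^4-y^4)$, the sextic that defines $Y$.

**The bundle of lines.** Let $B=\mathbb P(S_2)\cong F(Y)$ with hyperplane class $h$. For $q\in S_2$ let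
$$M_q=\ker\bigl(A\partial_y^2-2B\partial_x\partial_y+C\partial_x^2:\ S_4\to S_2\bigr).$$
The operator is $q$ with $x,y$ replaced by $\partial_y,-\partial_x$. This substitution is $SL_2$-equivariant, hence so is $q\mapsto M_q$. For $q=xy$ the operator is $-\partial_x\partial_y$, and $M_{xy}=\langle x^4,y^4\rangle$. For $q=x^2$ it is $\partial_y^2$, and $M_{x^2}=\langle x^4,x^3y\rangle$. Up to $SL_2$ and scalars these are all nonzero $q$. So the operator is always onto $S_2$, and $M_{ab}=\langle a^4,b^4\rangle$, $M_{a^2}=\langle a^4,a^3b\rangle$. The $M_q$ form a rank 2 subbundle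
$$0\to M\to S_4\otimes\mathcal O_B\to S_2\otimes\mathcal O_B(1)\to0,\qquad c(M)=(1+h)^{-3}=1-3h+6h^2 .$$
By the description of $F(Y)$ in Section 7, the line with parameter $q$ is $\mathbb P(\Lambda_q)$ with $\Lambda_q=q\cdot M_q$. Thus $\Lambda\cong M(-1)$, and $c_1(\Lambda)=-3h-2h=-5h$, $c_2(\Lambda)=6h^2+3h^2+h^2=10h^2$.

Let $P=\mathbb P(\Lambda)=\{(q,[w]):0\ne w\in\Lambda_q\}$, with projections $\pi:P\to B$ and $p:P\to Y$. Write $h$ and $H$ for the pullbacks of $h$ and $H$. The tautological subbundle $\mathcal O_P(-H)\subset\pi^*\Lambda$ gives $c_2(\pi^*\Lambda\otimes\mathcal O(H))=0$, that is, $H^2=5hH-10h^2$. With $Hh^2=1$ and $h^3=0$,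
$$H^2h=5,\qquad H^3=25-10=15 .$$
So $\deg p=15/5=3$: three lines pass through a general point of $Y$. Writing $p_*h=cH$, we have $5c=p_*h\cdot H^2=h\cdot H^2=5$ on $P$, so $p_*h=H$. The map $p$ is finite: if $w\in\Lambda_q$ then $q\mid w$, and $w\neq0$ has finitely many quadratic divisors up to scalars.

**Apolar pairs give points.** Let $Fl=\{(q_1,q_2)\in B\times B:\langle q_1,q_2\rangle=0\}$. This is a $\mathbb P^1$-bundle over $B$, so it is a smooth irreducible projective threefold. It meets the diagonal in the conic of squares, of codimension 2 in $Fl$. Put $Fl^\circ=Fl\setminus\mathrm{diag}$. For $(q_1,q_2)\in Fl^\circ$ set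
$$w=q_1q_2\{q_1,q_2\}\ne0 .$$

**Lemma.** $w\in\Lambda_{q_1}\cap\Lambda_{q_2}$.

*Proof.* If $q_1=xy$, apolarity means $q_2=\alpha x^2+\beta y^2$. Then $\{q_1,q_2\}=2\beta y^2-2\alpha x^2$, and
$$q_2\{q_1,q_2\}=-2(\alpha^2x^4-\beta^2y^4)\in M_{xy},$$
so $w\in\Lambda_{q_1}$. By equivariance $w\in\Lambda_{q_1}$ whenever $q_1$ is not a square. Such pairs are dense in $Fl^\circ$ and the condition is closed, so it holds on all of $Fl^\circ$. Swapping $q_1,q_2$ replaces $w$ by $-w$, so also $w\in\Lambda_{q_2}$. $\square$

**The three lines through a point of the open orbit.** The pair $(xy,x^2+y^2)$ gives $w=-2xy(x^4-y^4)$, so the open orbit of $Y$ lies in the image of $(q_1,q_2)\mapsto[w]$. Let $[w]$ be in the open orbit, $w=q_1q_2q_3$ with $q_3=\{q_1,q_2\}$. The $q_j$ are pairwise apolar. They are pairwise non-proportional because $w$ has six distinct roots. The form $\{q_1,q_3\}$ spans $\langle q_1,q_3\rangle^\perp\ni q_2$, so $w$ is proportional to $q_1q_3\{q_1,q_3\}$, and $w\in\Lambda_{q_3}$ by the lemma. Since $\deg p=3$, a general fiber of $p$ has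 exactly three points, so by homogeneity
$$p^{-1}([w])=\{q_1,q_2,q_3\}\quad\text{for all }[w]\text{ in the open orbit.}\tag{5}$$

## 9. A lower bound for the charge

Let $E$ be a stable rank 2 bundle on $Y$ with $c_1=0$, $c_2=n$, and suppose the generic line is $i$-jumping, $i\ge1$.

**Step 1: the positive subsheaf on $P$ and a formula for $n$.** We collect the subbundles $\mathcal O_L(i)\subset E_L$ into one map. For general $L$, $h^0(E_L(-i))=h^0(\mathcal O_L\oplus\mathcal O_L(-2i))=1$, so $\pi_*(p^*E(-iH))$ has rank 1. It is torsion-free. Its sections over an open set extend across finitely many points, because $\pi^{-1}$ of a point has codimension 2 in $P$ and $p^*E(-iH)$ is locally free. So it is reflexive, hence a line bundle $\mathcal O_B(-m)$ for some $m\in\mathbb Z$. By adjunction we get a nonzero map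
$$\mathbf n:\ N=\mathcal O_P(iH-mh)\to p^*E .$$

Let $Z$ be its zero scheme. We claim that $Z$ contains no divisor. If $\mathbf n$ vanished on $\pi^{-1}(C)$ for a curve $C\subset B$ of degree $e>0$, then dividing by its equation would give a nonzero section of $\pi_*(p^*E(-iH))\otimes\mathcal O_B(m-e)=\mathcal O_B(-e)$, which has none. Any other prime divisor of $P$ has positive degree $e$ on the fibers of $\pi$. If $\mathbf n$ vanished on it, then for general $L$ the map $\mathbf n|_L:\mathcal O_L(i)\to E_L$, which is nonzero, would vanish on a divisor of degree $e$, and $\mathcal O_L(i+e)$ would embed in $E_L\cong\mathcal O_L(i)\oplus\mathcal O_L(-i)$. This is impossible.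

So $Z$ is empty or purely of codimension 2, with $[Z]=c_2(p^*E\otimes N^{-1})=p^*c_2(E)+c_1(N)^2$. Intersect with $h$. We have $h\cdot p^*c_2(E)=p_*h\cdot c_2(E)=H\cdot c_2(E)=n$ and $h\,(iH-mh)^2=5i^2-2im$. Since $h$ is nef,
$$n=2im-5i^2+Z\cdot h,\qquad Z\cdot h\ge0.\tag{6}$$
So a lower bound for $n$ follows from a lower bound for $m$. To get one, we have to use that $E$ is stable: $\mathbf n$ lives on $P$, and should not descend to $Y$.

**Step 2: comparing $\mathbf n$ on two lines through one point.** We build from $\mathbf n$ a section of a line bundle on $Fl$. The fibers of $\mathcal O_P(-H)$ and $\mathcal O_P(-h)$ at $(q,[w])$ are $\mathbb Cw$ and $\mathbb Cq$. So $\mathbf n$ is a function $\mathbf n(q,w)\in E_{[w]}$ of nonzero vectors $q\in S_2$, $w\in\Lambda_q$, with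
$$\mathbf n(\lambda q,\mu w)=\lambda^m\mu^{-i}\,\mathbf n(q,w).$$
Fix an isomorphism $\Lambda^2E\cong\mathcal O_Y$. For $(q_1,q_2)\in Fl^\circ$ put
$$\sigma(q_1,q_2)=\mathbf n(q_1,w)\wedge\mathbf n(q_2,w),\qquad w=q_1q_2\{q_1,q_2\},$$
which makes sense by the lemma. Replacing $q_1$ by $\lambda q_1$ replaces $w$ by $\lambda^2w$ and multiplies $\sigma$ by $\lambda^{m}\cdot\lambda^{-2i}\cdot\lambda^{-2i}$, and likewise for $q_2$. So $\sigma$ is a section of $\mathcal O(k,k)$ on $Fl^\circ$ with $k=m-4i$. It extends to $Fl$, because the complement has codimension 2. Swapping $q_1,q_2$ replaces $w$ by $-w$, which changes the wedge by $(-1)^{-2i}=1$. So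
$$\sigma(q_2,q_1)=-\sigma(q_1,q_2).\tag{7}$$

**Step 3: $\sigma\neq0$.** This is where stability enters. Suppose $\sigma=0$. Let $V\subset Y$ be the open orbit minus $p(Z)$, a dense open set. For $[w]\in V$ the three lines through $[w]$ are given by (5), and all three vectors $\mathbf n(q_j,w)$ are nonzero. Any two of the $q_j$ form a pair in $Fl^\circ$ whose product form is proportional to $w$. So $\sigma=0$ says that the three vectors span the same line in $E_{[w]}$. Hence the map $p^{-1}(V)\to\mathbb P(E|_V)$ defined by $\mathbf n$ has closed image ($p$ is finite), and the image is irreducible and finite and bijective over $V$. In characteristic 0 it is birational over $V$, and as $V$ is normal, it is a section. So there is a line subbundle of $E|_V$ whose pullback is the image of $N$. Its saturation in $E$ is a line bundle $\mathcal O_Y(e)$: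
$$0\to\mathcal O_Y(e)\to E\to I_{Y'}(-e)\to0,\qquad\operatorname{codim}Y'\ge2 .$$
As $p$ is finite, $\dim p^{-1}(Y')\le1$, so a general line $L$ misses $Y'$. It also meets $V$, and $\mathbf n|_L\ne0$. On such $L$, $\mathcal O_L(e)\subset E_L$ is a subbundle which generically agrees with the image of $\mathbf n|_L:\mathcal O_L(i)\to E_L$, so it contains this image and $e\ge i>0$. This contradicts stability.

**Step 4: $m\ge4i+1$.** We read off the bound. As $\sigma\ne0$ and $\mathcal O(1,1)$ is ample on $Fl$, $k\ge0$. If $k=0$, then $\sigma$ is a constant, and (7) gives $\sigma=-\sigma=0$, a contradiction. So $k\ge1$, that is, $m\ge4i+1$. By (6),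
$$n\ge2i(4i+1)-5i^2=3i^2+2i .$$
This is the first bound of Theorem 2.

## 10. Charges 5 and 6 are impossible

**Step 5: reduction to one case.** If $i\ge2$, then $n\ge3i^2+2i\ge16$. If $i=1$ and $m\ge6$, then (6) gives $n\ge12-5=7$. There remains $i=1$, $m=5$, $k=1$. Then (6) reads $n=5+Z\cdot h$, and the bound so far gives only $n\ge5$. We have to show that $\mathbf n$ is forced to vanish enough: $Z\cdot h\ge2$.

**Step 6: the shape of $\sigma$.** We identify $\sigma$ explicitly. From $0\to\mathcal O\to\mathcal O(1,1)\to\mathcal O_{Fl}(1,1)\to0$ on $B\times B$ and $H^1(\mathcal O)=0$ we get $H^0(Fl,\mathcal O(1,1))=(S_2^*\otimes S_2^*)/\mathbb C\langle\,,\rangle$. Lift $\sigma$ to a bilinear form. By (7) its symmetric part vanishes on $Fl$, so it is a multiple of $\langle\,,\rangle$, and we may drop it. So $\sigma$ is given by a nonzero alternating form on $S_2$. Since $\{\,,\}:\Lambda^2S_2\to S_2$ is an isomorphism and $\langle\,,\rangle$ is nondegenerate,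
$$\sigma(q_1,q_2)=\langle c,\{q_1,q_2\}\rangle\quad\text{for some }0\ne c\in S_2 .$$

**Step 7: if $\langle c,a^2\rangle\neq0$, then $\mathbf n$ vanishes at $(a^2,[a^6])\in P$.** The three lines of (5) can run together over points of $\Gamma$, and we follow them along an arc. All our formulas are $SL_2$-invariant, so they hold in any unimodular basis of $S_1$, and we may take $a=x$. Let $\zeta=e^{2\pi\sqrt{-1}/3}$ and
$$Q(t)=x^2+2t\,xy-2t^2y^2 .$$
Then $\langle Q(t),Q(t')\rangle=-2(t^2+tt'+t'^2)$, which vanishes for $t'=\zeta^{\pm1}t$. So $Q(t),Q(\zeta t),Q(\zeta^2t)$ are pairwise apolar. For $t\ne0$ they are pairwise independent, since their $x^2$-coefficients are equal and their $xy$-coefficients are not. By Section 8, $\{Q(t),Q(\zeta t)\}$ spans $\langle Q(t),Q(\zeta t)\rangle^\perp\ni Q(\zeta^2t)$. Comparing $x^2$-coefficients with (3),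
$$\{Q(t),Q(\zeta t)\}=\kappa t\,Q(\zeta^2t),\qquad\kappa=4(\zeta-1)\ne0 .$$
The product $\prod_{j=0}^2Q(\zeta^jt)$ is unchanged under $t\mapsto\zeta t$, so it equals $w(t^3)$ for a polynomial $w(\tau)$ with values in $S_6$. It is nowhere zero, because its $x^6$-coefficient is 1, and $w(0)=x^6$. With $q_1=Q(t)$, $q_2=Q(\zeta t)$ we have
$$q_1q_2\{q_1,q_2\}=\kappa t\,w(t^3).\tag{8}$$
So $(Q(t),[w(t^3)])\in P$ for $t\ne0$ by the lemma of Section 8, and for $t=0$ because $x^6\in\Lambda_{x^2}$.

Put $\mathbf n(t)=\mathbf n(Q(t),w(t^3))$. This vector lies in the fiber of $E$ at $[w(\tau)]$, $\tau=t^3$. Trivialize $E$ along the arc $\tau\mapsto[w(\tau)]$ near $\tau=0$, compatibly with $\Lambda^2E\cong\mathcal O_Y$, and sort the power series $\mathbf n(t)$ by exponents modulo 3: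
$$\mathbf n(t)=\mathsf A+\mathsf Bt+\mathsf Ct^2,\qquad\mathsf A,\mathsf B,\mathsf C\in\mathbb C[[\tau]]^2 .$$
The vector $\mathbf n(\zeta t)=\mathsf A+\zeta\mathsf Bt+\zeta^2\mathsf Ct^2$ lies in the same fiber, because $(\zeta t)^3=t^3$. By (8) and homogeneity in $w$ of degree $-i=-1$, $\sigma(Q(t),Q(\zeta t))=(\kappa t)^{-2}\,\mathbf n(t)\wedge\mathbf n(\zeta t)$, so
$$\mathbf n(t)\wedge\mathbf n(\zeta t)=(\kappa t)^2\langle c,\{Q(t),Q(\zeta t)\}\rangle=\kappa^3t^3\langle c,Q(\zeta^2t)\rangle=\kappa^3t^3(c_0+c_1t+c_2t^2),$$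
where $c_0,c_1,c_2$ are constants and $c_0=\langle c,x^2\rangle\ne0$. The left side is
$$(\zeta-1)\,\mathsf A\wedge\mathsf B\;t+(\zeta^2-1)\,\mathsf A\wedge\mathsf C\;t^2+(\zeta^2-\zeta)\,\mathsf B\wedge\mathsf C\;t^3 .$$
Compare exponents of $t$ modulo 3:
$$(\zeta^2-\zeta)\,\mathsf B\wedge\mathsf C=\kappa^3c_0,\qquad(\zeta-1)\,\mathsf A\wedge\mathsf B=\kappa^3c_1\tau,\qquad(\zeta^2-1)\,\mathsf A\wedge\mathsf C=\kappa^3c_2\tau .$$
At $\tau=0$ the first equation says that $\mathsf B(0),\mathsf C(0)$ are independent, and the other two say that $\mathsf A(0)$ is proportional to each of them. Hence $\mathsf A(0)=0$, that is, $\mathbf n(x^2,x^6)=\mathbf n(0)=0$.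

**Step 8: counting.** The function $a\mapsto\langle c,a^2\rangle$ is a nonzero binary quadratic form in the coefficients of $a$, because $c\ne0$ and the squares span $S_2$. So $Z$ contains $(a^2,[a^6])$ for general $a$, and, being closed, it contains the whole curve $\{(a^2,[a^6])\}$. This curve maps isomorphically onto the conic of squares in $B$, so its $h$-degree is 2. As $Z$ is purely one-dimensional, the curve is a component of $Z$, and the other components have $h$-degree $\ge0$. So $Z\cdot h\ge2$, and $n\ge5+2=7$. This is the second bound of Theorem 2.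

**Step 9: the conjecture for $n\le6$.** Let $E$ be an instanton of charge $n$ on $Y$ whose non-jumping lines are not dense. They form an open subset of the irreducible surface $F(Y)\cong\mathbb P^2$, so there are none. The generic value of $h^0(E_L(-1))$ is then some $i\ge1$, the generic line is $i$-jumping, and $n\ge7$. So the conjecture holds on $Y$ for all charges $n\le6$. By Theorem 1 it fails for $n=7$, where the bound $n\ge7$ is attained by instantons. $\blacksquare$
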